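\title{Positivity along patterns characterizes $\mathbb{N}$-polyregular functions}

\begin{abstract}
A function from words to integers is $\mathbb{Z}$-polyregular if it is computed by a $\mathbb{Z}$-weighted automaton and has polynomial growth, and $\mathbb{N}$-polyregular if the weights can be taken in $\mathbb{N}$. We prove that a $\mathbb{Z}$-polyregular function $f$ is $\mathbb{N}$-polyregular if and only if $f\circ h$ is $\mathbb{N}$-polyregular for every commutative star-free polyregular function $h$; this settles a conjecture from Lopez's paper on commutative $\mathbb{N}$-polyregular functions. More precisely, if $|f(w)|=O((|w|+1)^d)$, it suffices to check a positivity condition in the binomial basis along the maps $(n_1,\dots,n_k)\mapsto\alpha_0u_1^{n_1}\alpha_1\cdots u_k^{n_k}\alpha_k$ with $k\le d$, and for $d\ge2$ this bound on $k$ is optimal. As consequences we obtain a sign criterion, the decidability of $\mathbb{N}$-polyregularity among $\mathbb{Z}$-polyregular functions, and the $\mathbb{N}$-polyregularity of non-negative $\mathbb{Z}$-polyregular functions of linear growth.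
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Counting with and without subtraction}

Throughout, $\Sigma$ and $\Gamma$ are finite alphabets, $\mathbb{N}=\{0,1,2,\dots\}$, and $\mathbb{S}$ is one of the semirings $\mathbb{N}$, $\mathbb{Z}$. An \emph{$\mathbb{S}$-weighted automaton} over $\Sigma$ is a finite automaton whose transitions, initial states and final states carry weights in $\mathbb{S}$. Its value on a word $w$ is the sum, over all runs reading $w$, of the product of the initial weight, the weights of the transitions and the final weight. In matrix form, an automaton with $q$ states is a triple $(I,\sigma,J)$ of a row vector $I\in\mathbb{S}^{1\times q}$, a monoid morphism $\sigma\colon\Sigma^*\to\mathbb{S}^{q\times q}$ and a column vector $J\in\mathbb{S}^{q\times1}$, and its value on $w$ is $I\sigma(w)J$. The functions $\Sigma^*\to\mathbb{S}$ obtained in this way are the \emph{$\mathbb{S}$-rational series}. They are closed under sums (disjoint union of automata), multiplication by constants of $\mathbb{S}$, pointwise products (Kronecker product of the matrices), and \emph{quotients}: if $f$ is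 $\mathbb{S}$-rational over $\Sigma$, $u\in\Sigma^*$ and $\Sigma'\subseteq\Sigma$, then $w\mapsto f(uw)$ is $\mathbb{S}$-rational over $\Sigma'$ (replace $I$ by $I\sigma(u)$).

A function $f\colon\Sigma^*\to\mathbb{Z}$ has \emph{polynomial growth} if $|f(w)|\le C(|w|+1)^d$ for some $C,d\in\mathbb{N}$ and all $w$. We write $\mathbb{Z}\mathrm{Poly}$ for the $\mathbb{Z}$-rational series of polynomial growth (the \emph{$\mathbb{Z}$-polyregular functions}), $\mathbb{Z}\mathrm{Poly}_d$ for those satisfying the bound with exponent $d$, and $\mathbb{N}\mathrm{Poly}$ for the $\mathbb{N}$-rational series of polynomial growth (the \emph{$\mathbb{N}$-polyregular functions}). When the alphabet matters we write $\mathbb{N}\mathrm{Poly}(\Sigma)$, and so on. All closure properties above hold for $\mathbb{N}\mathrm{Poly}$ and $\mathbb{Z}\mathrm{Poly}$, and $\mathbb{N}\mathrm{Poly}\subseteq\mathbb{Z}\mathrm{Poly}=\bigcup_d\mathbb{Z}\mathrm{Poly}_d$.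

An $\mathbb{N}$-weighted automaton counts. The number $|w|_a$ of letters $a$ in $w$ is computed by an automaton that guesses one position labeled $a$, and $\binom{|w|_a}{2}$ by one that guesses two. A $\mathbb{Z}$-weighted automaton may also subtract; for instance every polynomial with integer coefficients in the numbers $|w|_a$, $a\in\Sigma$, is in $\mathbb{Z}\mathrm{Poly}$. When can the subtraction be avoided? The function must be non-negative, but this is not enough. Consider $(|w|_a-|w|_b)^2$ on the words $a^mb^n$. A counting automaton of polynomial growth can, roughly, select $i$ positions in the first block and $j$ in the second, which it does in $\binom mi\binom nj$ ways. So its values on $a^mb^n$ should be, for large $m,n$ in fixed residue classes, non-negative combinations of such products. In $(m-n)^2$ the term $mn$ has coefficient $-2$, and no term of higher order in both $m$ and $n$ is there to absorb it.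

This obstruction lives on a family of words described by a few integers, on which the order of the letters carries no further information. It is natural to ask whether every obstruction is of this kind.

\subsection*{The problem}

View a word $v\in\Gamma^*$ as the structure whose elements are the positions of $v$, with their order and a unary predicate for each letter. A \emph{first-order string-to-string interpretation} from $\Gamma^*$ to $\Sigma^*$ consists of a finite set of components, each with a dimension, and of first-order formulas of three kinds: a domain formula for each component $\kappa$, selecting tuples $\bar x$ of positions of the dimension of $\kappa$; label formulas, assigning one letter of $\Sigma$ to each selected pair $(\kappa,\bar x)$; and order formulas, defining a linear order on the selected pairs. The output is the word formed by the selected pairs, in this order and with these labels. For example, the pairs $(x,y)$ with $y\le x$, ordered lexicographically and labeled by the letter at $y$, define the map $abc\mapsto a\,ab\,abc$. The functions so definable are the \emph{star-free polyregular functions};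 they form the first-order (aperiodic) fragment of the string-to-string polyregular functions. About general polyregular functions we use only two published facts.
\begin{itemize}
\item[(R1)] Polyregular functions are closed under composition \cite{Boj}.
\item[(R2)] A function $f\colon\Sigma^*\to\mathbb{N}$ is in $\mathbb{N}\mathrm{Poly}$ if and only if $f(w)=|F(w)|$ for a polyregular function $F$ with a one-letter output alphabet \cite{DT,CDL}.
\end{itemize}
A function $h$ on $\Gamma^*$ is \emph{commutative} if $h(v)=h(v')$ whenever $|v|_b=|v'|_b$ for all $b\in\Gamma$, that is, if permuting the letters of the input does not change the output. The following conjecture is posed in \cite{Lop}.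
\begin{quote}
Let $f\in\mathbb{Z}\mathrm{Poly}(\Sigma)$. Then $f\in\mathbb{N}\mathrm{Poly}$ if and only if $f\circ h\in\mathbb{N}\mathrm{Poly}$ for every commutative star-free polyregular function $h\colon\Gamma^*\to\Sigma^*$.
\end{quote}
For such $h$ the composition $f\circ h$ is in effect a function on $\mathbb{N}^\Gamma$, so the conjecture reduces a question about words to a family of questions about tuples of integers.

\subsection*{The result}

For $n,\beta\in\mathbb{N}^k$ put $\binom n\beta=\prod_i\binom{n_i}{\beta_i}$ and $|\beta|=\sum_i\beta_i$. Inequalities between vectors are coordinatewise, $\mathbf 1=(1,\dots,1)$, and $[k]=\{1,\dots,k\}$. For $S\subseteq[k]$ we identify $\mathbb{N}^S$ with the set of vectors in $\mathbb{N}^k$ that vanish outside $S$. A function on $\mathbb{N}^S$ is \emph{binomially positive} if it is a finite sum $n\mapsto\sum_\beta b_\beta\binom n\beta$ with all $b_\beta\in\mathbb{N}$.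

\begin{definition}\label{def:pattern}
A \emph{pattern} with $k$ parameters over $\Sigma$ is a map $h\colon\mathbb{N}^k\to\Sigma^*$ of the form $h(n)=\alpha_0u_1^{n_1}\alpha_1\cdots u_k^{n_k}\alpha_k$ with $\alpha_i\in\Sigma^*$ and $u_i\in\Sigma^+$. For $k=0$ it is a single word.
\end{definition}

\begin{definition}\label{def:Nk}
A function $g\colon\mathbb{N}^k\to\mathbb{Z}$ is in $\mathcal{N}_k$ if there are integers $T\ge0$ and $\omega\ge1$, called \emph{parameters} for $g$, such that for every $a\in\mathbb{N}^k$, with $S=\{i: a_i\ge T\}$, the function $n\in\mathbb{N}^S\mapsto g(a+\omega n)$ is binomially positive.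
\end{definition}

So coordinates below the threshold $T$ are frozen, and the others move in steps of the period $\omega$. Taking $n=0$ shows that $g\ge0$, and $\mathcal{N}_0=\mathbb{N}$. Both parameters are needed. The indicator function of $\{0\}$ is in $\mathcal{N}_1$ with $(T,\omega)=(1,1)$, while $T=0$ is impossible because no polynomial is $1$ at $0$ and $0$ at all positive integers. The indicator function of the even numbers is in $\mathcal{N}_1$ with $(0,2)$, while an odd $\omega$ is impossible because a bounded polynomial is constant.

\begin{theorem}\label{thm:main}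
Let $f\in\mathbb{Z}\mathrm{Poly}_d(\Sigma)$. The following are equivalent:
\begin{itemize}
\item[(1)] $f\in\mathbb{N}\mathrm{Poly}$;
\item[(2)] $f\circ h\in\mathbb{N}\mathrm{Poly}$ for every commutative star-free polyregular function $h$;
\item[(3)] $f\circ h\in\mathcal{N}_k$ for every pattern $h$ over $\Sigma$ with $k\le d$ parameters.
\end{itemize}
\end{theorem}

The equivalence of (1) and (2) is the conjecture. The implications (1)$\Rightarrow$(2)$\Rightarrow$(3) are short. The content is (3)$\Rightarrow$(1), and its difficulty is uniformity: condition (3) grants each pattern its own threshold and period, whereas an $\mathbb{N}$-automaton for $f$ forces one pair $(T,\omega)$ on all patterns (Lemma~\ref{lem:Npoly}).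

\begin{example}\label{ex:square}
Let $f(w)=(|w|_a-|w|_b)^2\in\mathbb{Z}\mathrm{Poly}_2$. Along a pattern with one parameter, $f\circ h(n)=(\mu n+\nu)^2$ with $\mu,\nu\in\mathbb{Z}$. This is in $\mathcal{N}_1$ with parameters $(|\nu|,1)$: in $(\mu a+\nu)^2+2\mu(\mu a+\nu)n+\mu^2n+2\mu^2\binom n2$ all coefficients are non-negative once $a\ge|\nu|$. But no pair $(T,\omega)$ serves all these patterns. Along $n\mapsto a^Nb^n$, at the base point $T$, the coefficient of $\binom n1$ is $(N-T-\omega)^2-(N-T)^2=\omega(\omega-2N+2T)$, which is negative for large $N$. A pattern with two parameters exposes this failure: along $a^mb^n$, at the base point $(T,T)$, we get $\omega^2(m-n)^2$, in which the coefficient of $\binom m1\binom n1$ is $-2\omega^2$, whatever $T$ and $\omega$ are. So (3) fails for $k=2$.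
\end{example}

One would guess the theorem to be true if one believes that an unbounded drift of the parameters, as in this example, can always be produced by pumping one more factor, and that at most $d$ factors can contribute independently to a function of growth degree $d$. The proof makes this precise by an induction on $d$.

Section~\ref{sec:easy} proves the short implications. Section~\ref{sec:example} works the method out on an example and states the stronger Theorem~\ref{thm:dom}, which is the statement that can be proved by induction; Sections~\ref{sec:structure}--\ref{sec:buffer} prove it. Section~\ref{sec:cons}, which is not needed for the conjecture, contains a sign criterion (Corollary~\ref{cor:sign}), decidability (Corollary~\ref{cor:dec}), the case of linear growth (Corollary~\ref{cor:lin}) and the optimality of the bound $k\le d$ for $d\ge2$ (Proposition~\ref{prop:sharp}).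

\section{Counting automata along patterns}\label{sec:easy}

We recall the basic facts on the binomial basis. The functions $n\mapsto\binom n\beta$ form a basis of the polynomial functions $\mathbb{N}^k\to\mathbb{Q}$. Let $\Delta_i$ be the forward difference in the $i$-th variable. Since $\binom{t+1}{j}-\binom tj=\binom t{j-1}$ and $\binom0j=0$ for $j\ge1$, the coefficient of $\binom n\beta$ in a polynomial $p$ is $(\Delta_1^{\beta_1}\cdots\Delta_k^{\beta_k}p)(0)$. Hence the coefficients of an integer-valued polynomial are integers. Counting maps $[i]\to[t]$ by their image gives $t^i=\sum_j\mathrm{sur}(i,j)\binom tj$, where $\mathrm{sur}(i,j)$ is the number of surjections $[i]\to[j]$. Therefore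
\begin{equation}\label{eq:mono}
\begin{gathered}
\text{an integer-valued polynomial with non-negative coefficients}\\
\text{in the monomial basis is binomially positive.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:props}
\begin{itemize}
\item[(a)] If $(T,\omega)$ are parameters for $g\in\mathcal{N}_k$, then so are $(T',\omega')$ whenever $T'\ge T$ and $\omega\mid\omega'$. Hence finitely many members of $\bigcup_k\mathcal{N}_k$ have common parameters, and $\mathcal{N}_k$ is closed under sums and multiplication by elements of $\mathbb{N}$.
\item[(b)] If $g\colon\mathbb{N}^k\to\mathbb{Z}$ and $Ng\in\mathcal{N}_k$ for an integer $N\ge1$, then $g\in\mathcal{N}_k$.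
\item[(c)] If $g\in\mathcal{N}_k$, then fixing $k-k'$ of the variables to constants gives a member of $\mathcal{N}_{k'}$.
\end{itemize}
\end{lemma}

\begin{proof}
Setting a variable to $0$ preserves binomial positivity. This gives (c), with the same parameters: if a variable is fixed to a constant $\ge T$, put the corresponding $n_i$ to $0$. For (a), let $S'=\{i:a_i\ge T'\}\subseteq S$, put the variables in $S\setminus S'$ to $0$, and substitute $n_i\mapsto\kappa n_i$ with $\kappa=\omega'/\omega$. This preserves binomial positivity because $\binom{\kappa t}{j}=\sum_ic_i\binom ti$, where $c_i\in\mathbb{N}$ is the number of $j$-subsets of a union of $i$ blocks of size $\kappa$ that meet every block. For (b), the coefficients of $n\mapsto g(a+\omega n)$ are non-negative, being those of $Ng$ divided by $N$, and they are integers because $g$ is integer-valued.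
\end{proof}

\begin{lemma}\label{lem:Npoly}
Let $f\in\mathbb{N}\mathrm{Poly}(\Sigma)$. There are $T,\omega$ such that $f\circ h\in\mathcal{N}_k$ with parameters $(T,\omega)$ for every $k$ and every pattern $h$ over $\Sigma$ with $k$ parameters.
\end{lemma}

\begin{proof}
For $f=0$ there is nothing to prove. Otherwise let $(I,\sigma,J)$ be an $\mathbb{N}$-automaton for $f$ with $q\ge1$ states, from which the states lying on no run of non-zero weight have been removed. Then for all states $s,t$ there are words $x,y$ with $(I\sigma(x))_s\ge1$ and $(\sigma(y)J)_{t}\ge1$. As no weight is negative, $\sigma(w)_{st}\le f(xwy)$. So the entries of $\sigma(w)$ are bounded by a polynomial in $|w|$.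

Fix $u\in\Sigma^+$ and view $X=\sigma(u)$ as a directed multigraph with $X_{st}$ edges from $s$ to $t$, so that $(X^m)_{st}$ counts walks of length $m$. Suppose a vertex $s$ has two outgoing edges that stay in its strongly connected component. Then there are closed walks $g_1,g_2$ at $s$ with different first edges, of lengths $l_1,l_2$. The walks $g_1^{l_2}$ and $g_2^{l_1}$ are distinct and have the same length $l_1l_2$, so $(X^{l_1l_2m})_{ss}\ge2^m$ for all $m$, which contradicts polynomial growth. Hence each component is a vertex without loop or a simple cycle with edges of multiplicity $1$.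

Let $\omega=q!$, a multiple of all cycle lengths, and $Y=X^\omega$. A walk of length $\omega$ in $X$ either leaves the component of its starting point for good, or stays in it; in the second case it is unique and returns to its start. So the multigraph of $Y$ is acyclic apart from loops of multiplicity $1$ at some vertices. A walk of length $q+m$ in $Y$ is therefore a loop-free walk, with distinct vertices and of some length $l\le q-1$, into which $q+m-l>0$ loops have been inserted. If $j_0$ of the vertices of the loop-free walk carry a loop, the number of ways to insert is $0$ for $j_0=0$, and otherwise, by Vandermonde's identity,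
\[
\binom{m+(q-l+j_0-1)}{j_0-1}=\sum_j\binom mj\binom{q-l+j_0-1}{j_0-1-j}.
\]
Summing over the finitely many loop-free walks gives $Y^{q+m}=\sum_j\binom mjY_j$, a finite sum with matrices $Y_j$ over $\mathbb{N}$. With $T=\omega q$ we get $X^{a+\omega m}=\sum_j\binom mjX^{a-T}Y_j$ for all $a\ge T$. Insert this, for the indices $i$ with $a_i\ge T$, into $f(h(n))=I\sigma(\alpha_0)\sigma(u_1)^{n_1}\cdots\sigma(u_k)^{n_k}\sigma(\alpha_k)J$ and expand.
\end{proof}

\begin{proof}[Proof of (1)$\Rightarrow$(2)$\Rightarrow$(3) in Theorem~\ref{thm:main}]
Assume (1). By (R2), $f=|F|$ with $F$ polyregular over a one-letter output alphabet. If $h$ is star-free polyregular, then $F\circ h$ is polyregular by (R1), and $f\circ h=|F\circ h|\in\mathbb{N}\mathrm{Poly}$ by (R2).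

Assume (2), and let $h(n)=\alpha_0u_1^{n_1}\alpha_1\cdots u_k^{n_k}\alpha_k$ be a pattern. We let the letter counts of an input word play the role of the parameters. Let $\Gamma=\{0,1,\dots,k\}$ and define $\tilde h\colon\Gamma^*\to\Sigma^*$ by $\tilde h(v)=h(|v|_1,\dots,|v|_k)$ for $v\ne\varepsilon$ and $\tilde h(\varepsilon)=\varepsilon$. (An interpretation has no position to use on the empty word; the letter $0$ lets us reach $n=0$ with a non-empty input, and the value at $\varepsilon$ is never used.) The map $\tilde h$ is commutative. It is defined by the following interpretation, all of whose components have dimension $1$. For $0\le i\le k$ and $1\le p\le|\alpha_i|$ there is a component $(\alpha_i,p)$, whose domain is the first position of $v$ and whose label is the $p$-th letter of $\alpha_i$. For $1\le i\le k$ and $1\le p\le|u_i|$ there is a component $(u_i,p)$, whose domain is the set of positions with letter $i$ and whose label is the $p$-th letter of $u_i$. Output positions are compared first by the group of their component, in the order $\alpha_0<u_1<\alpha_1<\dots<u_k<\alpha_k$, then by the input position, then by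 $p$. All these conditions are first-order, so $\tilde h$ is star-free polyregular, and $f\circ\tilde h\in\mathbb{N}\mathrm{Poly}(\Gamma)$ by (2). Lemma~\ref{lem:Npoly}, applied to $f\circ\tilde h$ and the pattern $n\mapsto0\,1^{n_1}\cdots k^{n_k}$ over $\Gamma$, shows that $f\circ h\in\mathcal{N}_k$.
\end{proof}

This proof uses (2) only for the maps $\tilde h$ built from patterns with $k\le d$ parameters, so in Theorem~\ref{thm:main}(2) one may restrict $h$ to these maps.

\section{An example, and the statement to be proved by induction}\label{sec:example}

Let $\Sigma=\{a\}$ and $f(a^n)=p(n)$ with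
\[
p(n)=\tbinom n2-3n+6=\tfrac12(n-3)(n-4),
\]
whose values are $6,3,1,0,0,1,3,6,10,\dots$. The function is given with a subtraction, and we want to remove it. The plan is to shrink a long word to a short one by deleting factors, and to write $f$ as the value on the short word plus the sum of the losses caused by the deletions. This succeeds if each loss is an $\mathbb{N}$-polyregular function of the part of the word that surrounds the deleted factor.

Deleting $N$ letters from a word of length $n+N$ costs, by the expansion in the binomial basis,
\[
p(n+N)-p(n)=N\,\partial_a(n)+\tbinom N2\,\partial_{aa}(n),\qquad\partial_a(n)=n-3,\quad\partial_{aa}(n)=1 .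
\]
The differences $\partial_a$ and $\partial_{aa}$ have smaller growth than $p$, which invites induction. The top difference $P_{aa}:=\partial_{aa}$ is $\mathbb{N}$-polyregular. The lower one is not even non-negative, so deleting single letters fails. But it is \emph{dominated} by the top one: $P_a:=\partial_a+3P_{aa}=n$ is $\mathbb{N}$-polyregular. In terms of $P_a$ and $P_{aa}$ the loss is
\[
p(n+N)-p(n)=N\,P_a(n)+\Big(\tbinom N2-3N\Big)P_{aa}(n),
\]
and both coefficients are non-negative as soon as $N\ge7$: the deleted block must contain so many pairs of positions that they pay for its single positions. With $N=7$ the loss is $7n$, and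
\[
p(n)=p(n\bmod7)+\sum_{1\le i\le n/7}7(n-7i).
\]
An $\mathbb{N}$-automaton computes this. It keeps a \emph{buffer} $a^j$, $0\le j\le6$, with final weight $p(j)$. Whenever the buffer would reach $a^7$ it is emptied, and a second branch starts which computes $7$ times the length of the rest of the input.

A variant shows two more features. Over $\{a,b\}$ let $f(w)=|w|_b\,p(|w|_a)$. If the surrounding word has $n$ letters $a$ and $n'$ letters $b$, then $\partial_a=n'(n-3)$ and $\partial_{aa}=n'$. Now $\partial_a$ is unbounded from below, so it must be dominated by a function, not by a constant. Moreover a long block need not be safe to delete: $f(ab^N\,b^{n'})-f(b^{n'})=3(N+n')-6n'$ is negative for $n'>N$. The block $ab^N$ contains one $a$ but no pair $aa$ to pay for it. We shall look for blocks in which every letter that occurs at all occurs everywhere.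

The example dictates the form of the induction. Knowing that $f$ is positive along patterns tells us about a difference such as $\partial_a$ only that, along each pattern, it becomes positive after adding some multiple of the higher differences, and the multiple depends on the pattern. We need one multiple for all patterns. So the statement to be proved concerns a pair: a function $\tau$ and a dominating function $\pi$.

\begin{theorem}\label{thm:dom}
Let $d\ge0$, let $\Sigma$ be a finite alphabet, $\pi\in\mathbb{N}\mathrm{Poly}(\Sigma)\cap\mathbb{Z}\mathrm{Poly}_d(\Sigma)$ and $\tau\in\mathbb{Z}\mathrm{Poly}_d(\Sigma)$. Suppose that for each pattern $h$ over $\Sigma$ with $k\le d$ parameters there is $C_h\in\mathbb{N}$ with $(\tau+C_h\pi)\circ h\in\mathcal{N}_k$. Then there is $C\in\mathbb{N}$ with $\tau+C\pi\in\mathbb{N}\mathrm{Poly}$.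
\end{theorem}

With $\pi=0$ and $\tau=f$ this is (3)$\Rightarrow$(1) of Theorem~\ref{thm:main}, so Theorem~\ref{thm:dom} completes the proof of Theorem~\ref{thm:main}. Its proof follows the example. Section~\ref{sec:structure} finds, for general $\pi$ and $\tau$, the words that can play the role of the letter $a$, and the expansion of the loss in differences of lower growth. Section~\ref{sec:domination} dominates the differences by induction on $d$. Section~\ref{sec:rich} finds a deletable block in every long word, and Section~\ref{sec:buffer} builds the automaton.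

\section{Loops and derivatives}\label{sec:structure}

In this section $\pi,\tau\in\mathbb{Z}\mathrm{Poly}(\Sigma)$ are not both $0$; positivity plays no role yet. In the example, inserting letters changed $f$ polynomially. In general this is false: for $f(a^n)=(-1)^n$ the $r$-th difference at $0$ is $(-2)^r$, and for the indicator function of $\varepsilon$ it is $(-1)^r$, so neither expansion terminates. The first defect is periodicity, cured by inserting $a^2$ instead of $a$; the second is an initial irregularity, cured by inserting only after a first $a$. We now isolate both cures in general.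

\subsection*{A representation with finite diagonal}

A given $\mathbb{Z}$-automaton may have exponentially large entries that cancel (two states with a loop of weight $2$ and final weights $1$ and $-1$ compute $0$). So we first pass to a representation built from the functions themselves.

\begin{lemma}\label{lem:rep}
There are $D\ge1$, a morphism $\rho\colon\Sigma^*\to\mathbb{Q}^{D\times D}$, a row vector $\lambda$ and column vectors $\gamma_\pi,\gamma_\tau$ such that $f(w)=\lambda\rho(w)\gamma_f$ for $f\in\{\pi,\tau\}$, all $\rho(w)$ are block upper triangular with diagonal blocks $\rho_1(w),\dots,\rho_m(w)$ of fixed sizes, and each set $\rho_i(\Sigma^*)$ is finite. If $\pi=0$, then $D$ is at most the number of states of any $\mathbb{Z}$-automaton for $\tau$.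
\end{lemma}

\begin{proof}
\emph{The representation.} For $u\in\Sigma^*$ let $F_u\colon\Sigma^*\to\mathbb{Z}^2$, $F_u(v)=(\pi(uv),\tau(uv))$, and let $V$ be the $\mathbb{Q}$-span of the $F_u$. If $(I,\sigma,J)$ and $(I',\sigma',J')$ are automata for $\pi$ and $\tau$ with $q$ and $q'$ states, then $F_u$ depends linearly on $(I\sigma(u),I'\sigma'(u))$, so $D:=\dim V\le q+q'$, and we may take $q=0$ if $\pi=0$. Also $D\ge1$ as $F_\varepsilon\ne0$. The rule $(\Phi\cdot w)(v)=\Phi(wv)$ defines a linear right action of $\Sigma^*$ on $V$ with $F_u\cdot w=F_{uw}$. Choose a basis $F_{u_1},\dots,F_{u_D}$ and let $\rho(w)$ be the matrix of the action, $F_{u_iw}=\sum_j\rho(w)_{ij}F_{u_j}$. Let $\lambda$ be the coordinate vector of $F_\varepsilon$ and $\gamma_f=(f(u_j))_j$. Then $\lambda\rho(w)$ is the coordinate vector of $F_w$, and evaluating at $\varepsilon$ gives $f(w)=\lambda\rho(w)\gamma_f$.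

The linear forms ``evaluate at a word and take one of the two coordinates'' have common kernel $0$ on $V$, so $D$ of them, $z_1,\dots,z_D$, form a basis of the dual space, and the integer matrix $U=(z_j(F_{u_i}))_{ij}$ is invertible. From $\rho(w)=(z_j(F_{u_iw}))_{ij}\,U^{-1}$ we read off that the entries of $\rho(w)$ lie in $\frac1\eta\mathbb{Z}$ for a fixed $\eta\ge1$ and are bounded by a polynomial in $|w|$. Both properties survive a rational change of basis, with another $\eta$.

\emph{The diagonal blocks.} Choose a maximal chain of subspaces of $\mathbb{Q}^D$ (row vectors) invariant under all $\rho(w)$, and a basis adapted to it, with the smallest subspace spanned by the last basis vectors. Then the $\rho(w)$ are block upper triangular, and each diagonal block $\rho_i$ is irreducible: the space $\mathbb{Q}^{D_i}$ on which it acts has no invariant subspace other than $0$ and itself. Fix $i$. An eigenvalue $\theta$ of $\rho_i(w)$ has $|\theta|\le1$, since $x\rho_i(w^k)=\theta^kx$ for an eigenvector $x$ while the entries of $\rho_i(w^k)$ grow polynomially in $k$. Hence $\operatorname{tr}\rho_i(w)\in\frac1\eta\mathbb{Z}\cap[-D_i,D_i]$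 takes finitely many values.

Let $\mathcal{A}$ be the $\mathbb{Q}$-span of $\rho_i(\Sigma^*)$, an algebra containing the identity matrix. We claim that if $X\in\mathcal{A}$ and $\operatorname{tr}(XY)=0$ for all $Y\in\mathcal{A}$, then $X=0$. For $Y\in\mathcal{A}$ and $k\ge1$ we have $\operatorname{tr}((XY)^k)=\operatorname{tr}(X\cdot Y(XY)^{k-1})=0$, so $XY$ is nilpotent (in characteristic $0$, Newton's identities show that the characteristic polynomial is a power of the variable). If $xX\neq0$ for some vector $x$, then $xX\mathcal{A}$ is a non-zero invariant subspace, hence everything, so $x=xXY$ for some $Y\in\mathcal{A}$; iterating, $x=x(XY)^k=0$ for large $k$, a contradiction. This proves the claim. Now pick words $w_1,\dots,w_t$ such that the $\rho_i(w_j)$ span $\mathcal{A}$. By the claim, $\rho_i(w)$ is determined by the tuple $(\operatorname{tr}\rho_i(ww_j))_{j}$, which takes finitely many values.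
\end{proof}

Let $\mu(w)=(\rho_1(w),\dots,\rho_m(w))$ and let $M=\mu(\Sigma^*)$, a finite monoid. It records the part of the behavior of $\pi$ and $\tau$ that is finite-state; all growth comes from the entries above the diagonal blocks.

\subsection*{Cores and loops}

Let $e\in M$ be \emph{idempotent}, $e^2=e$, and call $u\in\Sigma^+$ an \emph{$e$-word} if $\mu(u)=e$. A product of $e$-words is an $e$-word. The blocks of $e$ are idempotent rational matrices, hence diagonalizable over $\mathbb{Q}$ with eigenvalues $0,1$. After a block diagonal change of basis depending only on $e$, the matrices $\rho(u)$ of all $e$-words $u$ are upper triangular with one and the same diagonal $\delta\in\{0,1\}^D$.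

This removes periodicity. If $\delta=\mathbf 1$, any product of $D$ matrices $\rho(u)-1$ vanishes, which is what makes an expansion in differences terminate. Zeros in $\delta$ spoil this, and we must restrict to a subspace on which the matrices act invertibly. That subspace depends on the words. For instance $\rho(a)=\left(\begin{smallmatrix}1&1\\0&0\end{smallmatrix}\right)$, $\rho(b)=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)$ have the same diagonal and, with $\lambda=(1,0)$ and $\gamma=(0,1)^{T}$, test whether a word ends with $a$; here $\lambda\rho(a)(\rho(b)-1)^r=(0,(-1)^r)$ never vanishes for $r\ge1$. The remedy is to insert only words with a fixed suffix $c$, right after an occurrence of $c$.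

\begin{definition}\label{def:loop}
A \emph{core} is a word $c$ that is a product of $D$ $e$-words for some idempotent $e$ (necessarily $e=\mu(c)$). A \emph{$c$-loop} is a word $zc$ where $z$ is empty or a $\mu(c)$-word.
\end{definition}

\begin{lemma}\label{lem:rank}
A product of $q\ge D'$ upper triangular $D'\times D'$ matrices, all with the same diagonal $\delta\in\{0,1\}^{D'}$, has rank $|\delta|$.
\end{lemma}

\begin{proof}
For $D'=0$ there is nothing to prove; let $D'\ge1$. The product is upper triangular with diagonal $\delta$, so its principal minor on $\{i:\delta_i=1\}$ equals $1$ and the rank is at least $|\delta|$. For the upper bound we use induction on $D'$. Let the factors be $X_1,\dots,X_q$, and let $X_j'$ be $X_j$ without its first row and column. If $\delta_1=1$, the rows of the product other than the first are those of $(0,\,X_1'\cdots X_q')$, so the rank is at most $1+(|\delta|-1)$. If $\delta_1=0$, the first column of $X_1$ is zero, so the rows of $X_1(X_2\cdots X_q)$ are combinations of the rows of $X_2\cdots X_q$ other than the first, which are those of $(0,\,X_2'\cdots X_q')$. This is a product of $q-1\ge D'-1$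 matrices of size $D'-1$, of rank at most $|\delta|$.
\end{proof}

\begin{lemma}\label{lem:nil}
Let $c$ be a core and $\zeta_1,\dots,\zeta_D$ be $c$-loops. Then $\rho(c)(\rho(\zeta_1)-1)\cdots(\rho(\zeta_D)-1)=0$.
\end{lemma}

\begin{proof}
Work in the basis adapted to $e=\mu(c)$, and let $R=\mathbb{Q}^D\rho(c)$, of dimension $|\delta|$ by Lemma~\ref{lem:rank}. For a $c$-loop $\zeta=zc$, the space $R\rho(\zeta)=\mathbb{Q}^D\rho(czc)$ is contained in $R$, because $czc$ ends with $c$, and has dimension $|\delta|$, because $czc$ is a product of at least $D$ $e$-words. So $\rho(\zeta)$ acts bijectively on $R$.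

For $1\le i\le D+1$ let $R_i=\{x\in R:x_1=\dots=x_{i-1}=0\}$, so $R_1=R$ and $R_{D+1}=0$. As $\rho(\zeta)$ is upper triangular with diagonal $\delta$, it maps $R_i$ into $R_i$, injectively and hence bijectively, and it multiplies the $i$-th coordinate of a vector of $R_i$ by $\delta_i$. If $\delta_i=1$, then $R_i(\rho(\zeta)-1)\subseteq R_{i+1}$. If $\delta_i=0$, then $R_i=R_i\rho(\zeta)\subseteq R_{i+1}$, so $R_i=R_{i+1}$ and the same inclusion holds. Applying this for $i=1,\dots,D$ with $\zeta=\zeta_i$ gives the claim.
\end{proof}

\subsection*{Derivatives}

Fix a core $c$ and a finite set $Z$ of $c$-loops, used as an alphabet. Elements $s=(s_1,\dots,s_r)$ of $Z^*$ are called \emph{sequences}, $|s|=r$ is the number of terms, and a sequence written inside a word over $\Sigma$ stands for the concatenation of its terms. For $I\subseteq[r]$ let $s_I$ be the subsequence indexed by $I$. For sequences $\zeta,s$ let $|\zeta|_s$ be the number of sets $I$ with $\zeta_I=s$, the number of occurrences of $s$ as a scattered subword of $\zeta$. For $j\in\mathbb{N}^r$ let $s^j$ be the sequence in which $s_1$ is repeated $j_1$ times, then $s_2$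 is repeated $j_2$ times, and so on.

The difference of $f$ caused by an insertion depends on the words $x,y$ to the left and right. To make it a function of one word, to which an induction hypothesis can apply, we mark the place of the insertion by a new letter. Let $\Sigma_\#=\Sigma\cup\{\#\}$ with $\#\notin\Sigma$. For $f\colon\Sigma^*\to\mathbb{Z}$ and $s\in Z^*$ with $|s|=r$ define the \emph{derivative} $\partial_sf\colon\Sigma_\#^*\to\mathbb{Z}$ by
\[
\partial_sf(x\#y)=\sum_{I\subseteq[r]}(-1)^{r-|I|}f(xc\,s_I\,y)\qquad(x,y\in\Sigma^*),
\]
and $\partial_sf=0$ on words that do not contain exactly one $\#$. It is linear in $f$; it depends on $c$, which is always clear from the context.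

\begin{lemma}\label{lem:expand}
Let $f$ be an integer combination of $\pi$ and $\tau$. Then $\partial_sf=0$ for $|s|\ge D$, and for all $x,y\in\Sigma^*$, $\zeta\in Z^*$, $s\in Z^r$ and $m\in\mathbb{N}^r$,
\begin{align}
f(xc\,\zeta\,y)&=f(xcy)+\sum_{|s'|\ge1}|\zeta|_{s'}\;\partial_{s'}f(x\#y),\label{eq:exp1}\\
f(xc\,s^m\,y)&=\sum_{j\in\mathbb{N}^r}\binom mj\,\partial_{s^j}f(x\#y).\label{eq:exp2}
\end{align}
\end{lemma}

\begin{proof}
Let $\gamma_f$ be the corresponding combination of $\gamma_\pi,\gamma_\tau$. Expanding the product shows $\partial_sf(x\#y)=\lambda\rho(x)\rho(c)\prod_{i=1}^r(\rho(s_i)-1)\,\rho(y)\gamma_f$, which vanishes for $r\ge D$ by Lemma~\ref{lem:nil}. For \eqref{eq:exp1}, write $\rho(\zeta)=\prod_i(1+(\rho(\zeta_i)-1))=\sum_I\prod_{i\in I}(\rho(\zeta_i)-1)$ and group the sets $I$ by $\zeta_I$. For \eqref{eq:exp2}, use $\rho(s_i)^{m_i}=\sum_{j_i}\binom{m_i}{j_i}(\rho(s_i)-1)^{j_i}$.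
\end{proof}

The next lemma is where the growth degree enters: each derivative lowers it by one, uniformly in the context.

\begin{lemma}\label{lem:degree}
Let $f\in\{\pi,\tau\}$ be in $\mathbb{Z}\mathrm{Poly}_d$ and $r=|s|\ge1$. Then $\partial_sf=0$ if $r>d$, and $\partial_sf\in\mathbb{Z}\mathrm{Poly}_{d-r}(\Sigma_\#)$ if $r\le d$.
\end{lemma}

\begin{proof}
\emph{Rationality.} Let $(I,\sigma,J)$ be a $\mathbb{Z}$-automaton for $f$ and $v\in\Sigma^*$. The automaton with initial vector $(I,0)$, final vector $\left(\begin{smallmatrix}0\\J\end{smallmatrix}\right)$, matrices $\left(\begin{smallmatrix}\sigma(a)&0\\0&\sigma(a)\end{smallmatrix}\right)$ for $a\in\Sigma$ and $\left(\begin{smallmatrix}0&\sigma(v)\\0&0\end{smallmatrix}\right)$ for $\#$ computes $x\#y\mapsto f(xvy)$ and $0$ on words without exactly one $\#$. The derivative is an integer combination of such functions.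

\emph{Growth.} Fix $x,y$. By \eqref{eq:exp2}, $p(m)=f(xc\,s^my)$ is a polynomial $\sum_jp_jm^j$ of degree $<D$ in each variable, and $\partial_sf(x\#y)$ is its coefficient at $\binom m{\mathbf 1}$. The coefficient of $\binom t1$ in $t^i$ is $1^i-0^i$, that is, $1$ for $i\ge1$ and $0$ for $i=0$. Hence $\partial_sf(x\#y)=\sum_{j\ge\mathbf 1}p_j$, a sum of at most $D^r$ terms. Let $\nu\ge|x|+|y|+1$ be an integer. For $t$ in the grid $\{0,\dots,D-1\}^r$ the word $xc\,s^{\nu t}y$ has length at most $C_1\nu$, so $|p(\nu t)|\le C_2\nu^d$, where the constants $C_i$ do not depend on $x,y,\nu$. A polynomial of degree $<D$ in each variable is determined by its values on this grid, and its coefficients are fixed linear combinations of them. Applied to $t\mapsto p(\nu t)$ this gives $|p_j|\,\nu^{|j|}\le C_3\nu^d$. Letting $\nu\to\infty$ we get $p_j=0$ for $|j|>d$; since $j\ge\mathbf 1$ forces $|j|\ge r$, the derivative vanishes if $r>d$. If $r\le d$, take $\nu=|x\#y|$ to get $|\partial_sf(x\#y)|\le D^rC_3|x\#y|^{d-r}$.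
\end{proof}

\section{Dominating the derivatives}\label{sec:domination}

We prove Theorem~\ref{thm:dom} by strong induction on $d$, for all alphabets at once. From here to the end of Section~\ref{sec:buffer}, $d,\Sigma,\pi,\tau$ satisfy its hypotheses, and the theorem is assumed for all $d'<d$. If $\pi=\tau=0$ there is nothing to prove, so we may use Section~\ref{sec:structure} for the pair $(\pi,\tau)$.

In this section we fix $K\in\mathbb{N}$ and a core $c$ with $|c|\le K$, and let $Z=Z_{c,K}$ be the finite set of $c$-loops of length at most $K$. Let $\mathcal{S}$ be the finite set of sequences over $Z$ with length in $[1,d]$. By Lemma~\ref{lem:degree}, only the derivatives $\partial_s$ with $s\in\mathcal{S}$ contribute to the sum in \eqref{eq:exp1}. For $d=0$ the set $\mathcal{S}$ is empty, the induction hypothesis is never invoked, and the arguments below apply as they stand. For $s,s'\in\mathcal{S}$ write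
\[
s\prec s'\quad\text{if $|s|<|s'|$ and the same loops occur in $s$ and in $s'$.}
\]
The derivative $\partial_s$ will be dominated using only the $s'\succ s$, as $\partial_a$ was dominated using $aa$. The condition on the loops is what later makes deletable blocks exist: a block can be made to contain many more occurrences of $s'$ than of $s$ only if it contains the loops of $s'$ whenever it contains those of $s$.

\subsection*{Transferring positivity to derivatives}

A \emph{split pattern} is a pattern over $\Sigma_\#$ of the form $h=h_1\#h_2$ with $h_1,h_2$ patterns over $\Sigma$. Given $s\in\mathcal{S}$ with $|s|=r$ and a split pattern $h$ with $k$ parameters $n$, replace the marker by pumped loops: $\hat h(n,m)=h_1\,c\,s_1^{m_1}\cdots s_r^{m_r}\,h_2$ is a pattern over $\Sigma$ with $k+r$ parameters. The budget $k+r\le d$ of the hypothesis matches the degree $d-r$ of $\partial_s$.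

\begin{lemma}\label{lem:extract}
Let $\phi$ be an integer combination of $\pi$ and $\tau$, and suppose $\phi\circ\hat h\in\mathcal{N}_{k+r}$. Then there are $\omega\ge1$ and $\psi_{s'}\in\mathbb{N}$ such that
\[
E\circ h\in\mathcal{N}_k,\qquad\text{where}\quad E=\omega^r\,\partial_s\phi+\sum_{s'\succ s}\psi_{s'}\,\partial_{s'}\phi .
\]
\end{lemma}

\begin{proof}
Let $(T,\omega)$ be parameters for $\phi\circ\hat h$. Let $a\in\mathbb{N}^k$ and $S=\{i:a_i\ge T\}$. Definition~\ref{def:Nk} at the base point $(a,T\mathbf 1)$ and \eqref{eq:exp2} give, for $n\in\mathbb{N}^S$ and $m\in\mathbb{N}^r$,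
\[
\sum_{j\in\mathbb{N}^r}\binom{T\mathbf 1+\omega m}{j}\,\partial_{s^j}\phi\big(h(a+\omega n)\big)=\sum_{\beta,\beta'}b_{\beta,\beta'}\binom n\beta\binom m{\beta'},\qquad b_{\beta,\beta'}\in\mathbb{N}.
\]
For fixed $n$, compare the coefficients of $\binom m{\mathbf 1}$. The coefficient of $\binom t1$ in $\binom{T+\omega t}{i}$ is $\psi(i)=\binom{T+\omega}i-\binom Ti\ge0$, with $\psi(0)=0$ and $\psi(1)=\omega$. So
\[
\sum_{j\ge\mathbf 1}\psi(j_1)\cdots\psi(j_r)\,\partial_{s^j}\phi\big(h(a+\omega n)\big)=\sum_\beta b_{\beta,\mathbf 1}\binom n\beta .
\]
The term $j=\mathbf 1$ is $\omega^r\partial_s\phi$. For $j\ge\mathbf 1$, $j\ne\mathbf 1$, either $|j|>d$ and the term vanishes by Lemma~\ref{lem:degree}, or $s^j\succ s$. Let $\psi_{s'}$ be the sum of $\psi(j_1)\cdots\psi(j_r)$ over all $j\ge\mathbf 1$ with $s^j=s'$; it does not depend on $a$. Then the left side is $E(h(a+\omega n))$, and $E\circ h\in\mathcal{N}_k$ with parameters $(T,\omega)$.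
\end{proof}

The numbers $\psi_{s'}$ grow with $T$ and $\omega$, which depend on $h$. This is the origin of the pattern-dependent constants $C_h$ in Theorem~\ref{thm:dom}. To apply that theorem over $\Sigma_\#$ we need all patterns over $\Sigma_\#$, including those that pump the marker; these cost nothing.

\begin{lemma}\label{lem:marker}
Let $\xi,\Pi\colon\Sigma_\#^*\to\mathbb{Z}$ vanish on words without exactly one $\#$, let $\Pi\in\mathbb{N}\mathrm{Poly}$ and $d'\ge0$. If for every split pattern $h$ with $k\le d'$ parameters there is $C'\in\mathbb{N}$ with $(\xi+C'\Pi)\circ h\in\mathcal{N}_k$, then the same holds for every pattern $h$ over $\Sigma_\#$ with $k\le d'$ parameters.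
\end{lemma}

\begin{proof}
Let $I$ be the set of indices $i$ such that $u_i$ contains $\#$. For $\epsilon\in\{0,1\}^I$ let $h_\epsilon$ be the pattern obtained by fixing $n_i=\epsilon_i$ for $i\in I$. All values of $h_\epsilon$ contain the same number of markers. If this number is $1$, then $h_\epsilon$ is a split pattern; otherwise $\xi$ and $\Pi$ vanish along $h_\epsilon$. By Lemmas~\ref{lem:Npoly} and~\ref{lem:props}(a), a constant $C'$ that works for a pattern may be increased, so one $C'$ and one pair of parameters $(T,\omega)$ with $T\ge2$ work for all $h_\epsilon$. They work for $h$. Indeed, let $a\in\mathbb{N}^k$. If $a_i\ge2$ for some $i\in I$, then all words $h(a+\omega n)$ contain two markers and the function is $0$. Otherwise $a_i\le1<T$ for all $i\in I$, these coordinates are frozen, and the property of $h_\epsilon$ with $\epsilon=(a_i)_{i\in I}$ applies.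
\end{proof}

\subsection*{The dominating functions}

\begin{proposition}\label{prop:PQ}
There are constants $A_s,B_s\in\mathbb{N}$, $s\in\mathcal{S}$, such that the functions defined by downward induction on $|s|$ through
\[
P_s=\partial_s\pi+A_s\sum_{s'\succ s}P_{s'},\qquad
Q_s=\partial_s\tau+B_s\Big(P_s+\sum_{s'\succ s}(P_{s'}+Q_{s'})\Big)
\]
lie in $\mathbb{N}\mathrm{Poly}(\Sigma_\#)\cap\mathbb{Z}\mathrm{Poly}_{d-|s|}(\Sigma_\#)$.
\end{proposition}

\begin{proof}
For functions on $\Sigma_\#^*$ write $F\sqsubseteq G$ if $G-F\in\mathbb{N}\mathrm{Poly}$. This relation is reflexive, transitive and compatible with sums and with multiplication by elements of $\mathbb{N}$. If $F\sqsubseteq G$ and $F\circ h\in\mathcal{N}_k$, then $G\circ h\in\mathcal{N}_k$ by Lemmas~\ref{lem:Npoly} and~\ref{lem:props}(a). We choose first all $A_s$, then all $B_s$, each time by downward induction on $r=|s|$. All $P_s,Q_s$ vanish on words without exactly one $\#$, and once the functions in the defining sum are known to be in $\mathbb{N}\mathrm{Poly}$, we have $\partial_s\pi\sqsubseteq P_s$ and $\partial_s\tau\sqsubseteq Q_s$.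

\emph{Choice of $A_s$.} Let $\xi=\partial_s\pi$ and $\Pi=\sum_{s'\succ s}P_{s'}$, and let $h$ be a split pattern with $k\le d-r$ parameters. Since $\pi\in\mathbb{N}\mathrm{Poly}$, Lemma~\ref{lem:Npoly} gives $\pi\circ\hat h\in\mathcal{N}_{k+r}$, and Lemma~\ref{lem:extract} applies to $\phi=\pi$. With $C'$ an upper bound for the $\psi_{s'}$,
\[
E\sqsubseteq\omega^r\xi+\sum_{s'\succ s}\psi_{s'}P_{s'}\sqsubseteq\omega^r(\xi+C'\Pi).
\]
So $\omega^r(\xi+C'\Pi)\circ h\in\mathcal{N}_k$, and $(\xi+C'\Pi)\circ h\in\mathcal{N}_k$ by Lemma~\ref{lem:props}(b). By Lemma~\ref{lem:marker} the same holds for all patterns over $\Sigma_\#$ with at most $d-r$ parameters. Further $\xi\in\mathbb{Z}\mathrm{Poly}_{d-r}$ by Lemma~\ref{lem:degree}, and $\Pi\in\mathbb{N}\mathrm{Poly}\cap\mathbb{Z}\mathrm{Poly}_{d-r}$ by the downward induction. As $r\ge1$, Theorem~\ref{thm:dom} is available for the degree $d-r$, the alphabet $\Sigma_\#$ and the pair $(\Pi,\xi)$ in place of $(\pi,\tau)$. It yields $A_s$ with $P_s=\xi+A_s\Pi\in\mathbb{N}\mathrm{Poly}$, and $P_s\in\mathbb{Z}\mathrm{Poly}_{d-r}$.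

\emph{Choice of $B_s$.} Let $\xi=\partial_s\tau$ and $\Pi=P_s+\sum_{s'\succ s}(P_{s'}+Q_{s'})$, and let $h$ be as before. Since $\hat h$ has $k+r\le d$ parameters, the hypothesis of Theorem~\ref{thm:dom} gives $C=C_{\hat h}$ with $\phi\circ\hat h\in\mathcal{N}_{k+r}$ for $\phi=\tau+C\pi$. Lemma~\ref{lem:extract} applies, and with $C'$ an upper bound for $C$ and all $\psi_{s'}$, $C\psi_{s'}$,
\begin{align*}
E&=\omega^r\xi+\omega^rC\,\partial_s\pi+\sum_{s'\succ s}\psi_{s'}\big(\partial_{s'}\tau+C\,\partial_{s'}\pi\big)\\
&\sqsubseteq\omega^r\xi+\omega^rCP_s+\sum_{s'\succ s}\psi_{s'}\big(Q_{s'}+CP_{s'}\big)\sqsubseteq\omega^r(\xi+C'\Pi).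
\end{align*}
Again $\xi\in\mathbb{Z}\mathrm{Poly}_{d-r}$ and $\Pi\in\mathbb{N}\mathrm{Poly}\cap\mathbb{Z}\mathrm{Poly}_{d-r}$, so Lemmas~\ref{lem:props}(b) and~\ref{lem:marker} and Theorem~\ref{thm:dom} for the degree $d-r$ yield $B_s$.
\end{proof}

Let $A(c,K)\ge1$ be an integer bounding all $A_s$ and $B_s$.

\subsection*{Deleting a rich sequence}

The condition $\binom N2\ge3N$ of Section~\ref{sec:example} generalizes as follows.

\begin{definition}\label{def:rich}
Let $A\ge1$. A non-empty sequence $\zeta\in Z^*$ is \emph{$A$-rich} if $4A\sum_{s\prec s'}|\zeta|_s\le|\zeta|_{s'}$ for all $s'\in\mathcal{S}$.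
\end{definition}

\begin{lemma}\label{lem:delete}
Let $A=A(c,K)$, $C\ge2A$, $\phi=\tau+C\pi$, and let $\zeta\in Z^*$ be $A$-rich. There are $\kappa_s,\kappa'_s\in\mathbb{N}$ such that for all $x,y\in\Sigma^*$
\[
\phi(xc\,\zeta\,y)-\phi(xcy)=\sum_{s\in\mathcal{S}}\big(\kappa_sQ_s(x\#y)+\kappa'_sP_s(x\#y)\big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:exp1} and Lemma~\ref{lem:degree} the left side is $\sum_{s\in\mathcal{S}}|\zeta|_s\,(\partial_s\tau+C\partial_s\pi)(x\#y)$. By the definitions in Proposition~\ref{prop:PQ},
\[
\partial_s\tau+C\partial_s\pi=Q_s+(C-B_s)P_s-B_s\sum_{s'\succ s}Q_{s'}-(B_s+CA_s)\sum_{s'\succ s}P_{s'} .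
\]
Collecting terms gives the integer coefficients
\begin{align*}
\kappa_{s'}&=|\zeta|_{s'}-\sum_{s\prec s'}B_s|\zeta|_s\ \ge\ |\zeta|_{s'}-A\sum_{s\prec s'}|\zeta|_s,\\
\kappa'_{s'}&=(C-B_{s'})|\zeta|_{s'}-\sum_{s\prec s'}(B_s+CA_s)|\zeta|_s\ \ge\ \frac C2\Big(|\zeta|_{s'}-4A\sum_{s\prec s'}|\zeta|_s\Big),
\end{align*}
where we used $C-A\ge C/2$ and $A+CA\le2CA$. Both bounds are non-negative by richness.
\end{proof}

\begin{remark}\label{rem:asym}
The constant $C$ will be chosen last, after the finitely many pairs $(c,K)$ that matter are known, and these depend on how much richness is required. So richness must not depend on $C$. This is why $P_s$ is built from the $P_{s'}$ only: a term $Q_{s'}$ in the definition of $P_s$ would contribute $-CA_s|\zeta|_s$ to $\kappa_{s'}$, against a positive term $|\zeta|_{s'}$ that does not grow with $C$.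
\end{remark}

\section{Long words contain rich sequences of loops}\label{sec:rich}

We must find, in every long word, a core followed by a rich sequence of loops of bounded length. The obstacle is a circle of quantifiers: the required richness depends on the bound $K$ for the length of the loops, richness needs many loops, and looking for many loops may increase $K$. The next lemma breaks such circles by allowing the number of pieces to be a prescribed function of their length.

\begin{lemma}\label{lem:homog}
Let $N_0\colon\mathbb{N}\to\mathbb{N}\setminus\{0\}$ and $k\ge1$. There is $\Lambda=\Lambda(N_0,k)\ge1$ such that every sequence of length at least $\Lambda$ with at most $k$ distinct letters has a factor $\theta_1\cdots\theta_N$ where, for some $1\le t\le\Lambda$ and some non-empty set $Z'$, we have $N=N_0(t)$, and each $\theta_i$ has length at most $t$ and set of letters exactly $Z'$.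
\end{lemma}

\begin{proof}
Put $t_1=1$ and $t_{i+1}=t_iN_0(t_i)$. We show by induction on $i\ge1$ that a sequence with at most $i$ distinct letters and length at least $t_{i+1}$ has such a factor with $t\in\{t_1,\dots,t_i\}$; then $\Lambda=t_{k+1}$ works. Cut a prefix into $N_0(t_i)$ consecutive pieces of length $t_i$. If every piece contains all letters of the sequence, take $t=t_i$. Otherwise some piece, of length $t_i\ge1$, has at most $i-1$ distinct letters; then $i\ge2$ and the induction hypothesis applies to that piece.
\end{proof}

\begin{lemma}\label{lem:rich}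
Let $A\ge1$ and let $\zeta=\theta_1\cdots\theta_N\in Z^*$, where each $\theta_i$ has length at most $t$ and set of letters exactly $Z'\neq\emptyset$. If $N\ge N_A(t):=1+d+4A\,d^{d+1}t^d$, then $\zeta$ is $A$-rich.
\end{lemma}

\begin{proof}
Let $s'\in\mathcal{S}$, $r=|s'|$. If $s'$ has a letter outside $Z'$, then so does every $s\prec s'$, and both sides of the inequality are $0$. If $r=1$, the left side is an empty sum. Let $s'\in Z'^*$ and $2\le r\le d$. Choosing $r$ of the pieces and, in the $l$-th chosen piece, a position with letter $s'_l$ gives $|\zeta|_{s'}\ge\binom Nr\ge(N/r)^r\ge N^r/d^d$, where the middle inequality uses $N\ge r$. On the other hand $\sum_{|s|=l}|\zeta|_s=\binom{|\zeta|}{l}\le(Nt)^{l}$, so $\sum_{s\prec s'}|\zeta|_s\le d(Nt)^{r-1}$. The claim follows from $N\ge4A\,d^{d+1}t^{r-1}$.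
\end{proof}

Many consecutive $e$-words of bounded length come from Simon's factorization forest theorem \cite{Sim,Kuf}. A \emph{factorization tree} of $w\in\Sigma^+$ for a morphism $\mu\colon\Sigma^*\to M$ is an ordered tree whose nodes are labeled by words, such that the root is labeled $w$, the leaves are labeled by letters, each inner node is labeled by the concatenation of the labels of its children, and the children of every node with at least three children are all mapped by $\mu$ to one and the same idempotent. Leaves have height $0$.

\begin{theorem}[\cite{Sim,Kuf}]\label{thm:simon}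
For every morphism $\mu\colon\Sigma^*\to M$ to a finite monoid there is $H\ge1$ such that every $w\in\Sigma^+$ has a factorization tree of height at most $H$.
\end{theorem}

For $K\in\mathbb{N}$ let $A(K)$ be the maximum of $1$ and of the numbers $A(c,K)$ over the finitely many cores $c$ with $|c|\le K$.

\begin{proposition}\label{prop:long}
There are $\ell_0\ge1$ and $K_{\max}$ such that every $v\in\Sigma^*$ with $|v|\ge\ell_0$ can be written $v=xc\,\zeta\,y$ where, for some $K\le K_{\max}$, $c$ is a core with $|c|\le K$ and $\zeta\in Z_{c,K}^*$ is an $A(c,K)$-rich sequence.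
\end{proposition}

\begin{proof}
Lemma~\ref{lem:homog} is used twice: once to find a core that recurs with bounded gaps, which cuts the word into loops, and once to find a rich stretch among these loops. The constants are defined in the opposite order. Let $\Sigma^{\le K}$ be the set of words of length at most $K$. Put
\[
\Lambda_1(K)=\Lambda\big(N_{A(K)},|\Sigma^{\le K}|\big),\qquad
\Lambda_2(L)=\Lambda\big(t\mapsto\Lambda_1(2tDL)+1,\ |\Sigma^{\le DL}|\big),
\]
and $N(L)=\max(3,D\Lambda_2(L))$, $L_0=1$, $L_{i+1}=L_iN(L_i)$. With $H$ from Theorem~\ref{thm:simon} for the morphism $\mu$ of Section~\ref{sec:structure}, let $\ell_0=L_H+1$ and $K_{\max}=\max_{0\le i<H}2\Lambda_2(L_i)DL_i$.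

\emph{Many short $e$-words.} Let $|v|\ge\ell_0$ and take a factorization tree of $v$ of height at most $H$. Call a node of height $i$ long if its label has length greater than $L_i$. The root is long, as the $L_i$ increase, and leaves are not. Take a long node of minimal height $i$, so $1\le i\le H$, and put $L=L_{i-1}$. Its children have height at most $i-1$ and are not long, so their labels have length at most $L$. As the node has length greater than $LN(L)$, it has more than $N(L)\ge3$ children, and these are $e$-words for one idempotent $e$.

\emph{A recurring core.} Group the first $D\Lambda_2(L)$ children into $\Lambda_2(L)$ consecutive products of $D$ children. Each product is a core of length at most $DL$ with image $e$; regard these cores as the letters of a sequence. Lemma~\ref{lem:homog} gives $t\le\Lambda_2(L)$ and a factor $\theta_1\cdots\theta_{N+1}$ with $N=\Lambda_1(K)$, $K:=2tDL\le K_{\max}$, in which each $\theta_i$ consists of at most $t$ cores and some core $c$ occurs in every $\theta_i$. Write $\theta_i=\alpha_ic\beta_i$ and $\zeta_i=\beta_i\alpha_{i+1}c$ for $1\le i\le N$. Since $\beta_i\alpha_{i+1}$ is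 empty or a product of $e$-words, $\zeta_i$ is a $c$-loop; it consists of at most $2t$ cores, so $|\zeta_i|\le K$, and $|c|\le K$. Moreover $\theta_1\cdots\theta_{N+1}=\alpha_1\,c\,\zeta_1\cdots\zeta_N\,\beta_{N+1}$.

\emph{A rich stretch.} The sequence $(\zeta_1,\dots,\zeta_N)$ over $Z_{c,K}\subseteq\Sigma^{\le K}$ has length $\Lambda_1(K)$. By Lemmas~\ref{lem:homog} and~\ref{lem:rich} some factor $\zeta=(\zeta_{p+1},\dots,\zeta_q)$ with $p<q$ is $A(K)$-rich, hence $A(c,K)$-rich. In $v$ it is preceded by $c$: by the initial $c$ if $p=0$, and by the suffix $c$ of $\zeta_p$ otherwise.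
\end{proof}

\section{The buffer automaton}\label{sec:buffer}

\begin{proof}[End of the proof of Theorem~\ref{thm:dom}]
Let $W$ be the finite set of words of length less than $\ell_0$. For $v\in W$ the hypothesis with $k=0$ gives $C_v$ with $\tau(v)+C_v\pi(v)\ge0$. Choose $C$ at least as large as all $C_v$ and all $2A(K)$, $K\le K_{\max}$, and put $\phi=\tau+C\pi$. Since $\pi\ge0$, we have $\phi\ge0$ on $W$.

For each word $v'$ of length exactly $\ell_0$ fix a factorization $v'=xc\,\zeta\,y$ as in Proposition~\ref{prop:long} and let $\overline{v'}=xcy$. A rich sequence is non-empty and loops are non-empty words, so $\overline{v'}\in W$. For $v\in W$ and $a\in\Sigma$ define the next buffer content $v\star a\in W$ as $va$ if $|va|<\ell_0$ and as $\overline{va}$ otherwise, and define the loss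
\[
G_{v,a}(w)=\phi(vaw)-\phi\big((v\star a)w\big)\qquad(w\in\Sigma^*).
\]
If $|va|<\ell_0$, then $G_{v,a}=0$. Otherwise $va=xc\,\zeta\,y$, and Lemma~\ref{lem:delete} with $yw$ in place of $y$ gives $G_{v,a}(w)=\sum_s\big(\kappa_sQ_s(x\#yw)+\kappa_s'P_s(x\#yw)\big)$ with $\kappa_s,\kappa'_s\in\mathbb{N}$ independent of $w$. This is an $\mathbb{N}$-combination of quotients of the functions $P_s,Q_s\in\mathbb{N}\mathrm{Poly}(\Sigma_\#)$, so $G_{v,a}\in\mathbb{N}\mathrm{Poly}(\Sigma)$.

For $w=a_1\cdots a_N$ let $v_0=\varepsilon$ and $v_i=v_{i-1}\star a_i$. The numbers $\phi(v_ia_{i+1}\cdots a_N)$ run from $\phi(w)$ at $i=0$ to $\phi(v_N)$ at $i=N$, so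
\begin{equation}\label{eq:tele}
\phi(w)=\phi(v_N)+\sum_{i=1}^NG_{v_{i-1},a_i}(a_{i+1}\cdots a_N).
\end{equation}
Take the disjoint union of $W$ and of one $\mathbb{N}$-automaton $(I_{v,a},\sigma_{v,a},J_{v,a})$ for each $G_{v,a}$. The only initial state is $\varepsilon\in W$, with weight $1$. A state $v\in W$ has final weight $\phi(v)\in\mathbb{N}$, and on the letter $a$ it has a transition of weight $1$ to $v\star a$ and a transition of weight $(I_{v,a})_p$ to each state $p$ of the automaton for $G_{v,a}$, which keeps its own transitions and final weights. On $w$, the run that stays in $W$ has weight $\phi(v_N)$, and the runs that leave $W$ while reading $a_i$ have total weight $G_{v_{i-1},a_i}(a_{i+1}\cdots a_N)$. By \eqref{eq:tele} this $\mathbb{N}$-automaton computes $\phi$. As $\phi$ has polynomial growth, $\tau+C\pi\in\mathbb{N}\mathrm{Poly}$.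
\end{proof}

This proves Theorem~\ref{thm:dom}, hence Theorem~\ref{thm:main} and the conjecture. For $d=0$ all losses vanish, and the proof shows that $\tau+C\pi$ is read off the state of a deterministic finite automaton.

\section{Consequences and sharpness}\label{sec:cons}

Condition (3) of Theorem~\ref{thm:main} hides an existential quantifier over $(T,\omega)$. We now remove it, which turns (3) into a condition whose failure has a finite witness. Two ingredients are needed: $f\circ h$ is always polynomial on suitable residue classes, and membership of a polynomial in $\mathcal{N}_k$ is visible from signs.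

\begin{lemma}\label{lem:quasi}
Let $f\in\mathbb{Z}\mathrm{Poly}$ be computed by a $\mathbb{Z}$-automaton with $q\ge1$ states. There are $T_0,\omega\ge1$, computable from $q$, such that for every pattern $h$ with $k$ parameters and every $a\in\mathbb{N}^k$, with $S=\{i:a_i\ge T_0\}$, the function $n\in\mathbb{N}^S\mapsto f(h(a+\omega n))$ is a polynomial of degree $<q$ in each variable.
\end{lemma}

\begin{proof}
Let $\omega$ be the least common multiple of all $l$ with $\varphi(l)\le q$, where $\varphi$ is Euler's function (there are finitely many, as $\varphi(l)\ge\sqrt{l/2}$), and $T_0=\omega q$. Let $f\ne0$ and take $\rho$ from Lemma~\ref{lem:rep} for $\pi=0$, $\tau=f$, so $D\le q$. The powers of each $\rho_i(u)$ lie in a finite set, so the eigenvalues of $\rho(u)$ are $0$ or roots of unity. A primitive $l$-th root of unity has degree $\varphi(l)$ over $\mathbb{Q}$, so $\varphi(l)\le D$ if it is an eigenvalue of a rational $D\times D$ matrix. Hence $Y=\rho(u)^\omega$ has eigenvalues in $\{0,1\}$, and $Y^q(Y-1)^q=0$ by the Cayley--Hamilton theorem. Therefore $\rho(u)^{a+\omega t}=\rho(u)^{a-T_0}Y^q\sum_{j<q}\binom tj(Y-1)^j$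 for $a\ge T_0$. Insert this into $f(h(\cdot))=\lambda\rho(h(\cdot))\gamma_f$.
\end{proof}

A \emph{maximal monomial} of a polynomial $p=\sum_\beta p_\beta x^\beta$ is a monomial $x^\beta$ with $p_\beta\ne0$ that divides no other monomial occurring in $p$. Maximal monomials are stable under triangular changes of basis.

\begin{lemma}\label{lem:tri}
For $\gamma\in\mathbb{N}^k$ let $y_\gamma$ be a polynomial equal to $\lambda_\gamma x^\gamma$, $\lambda_\gamma\neq0$, plus a combination of monomials $x^{\gamma'}$ with $\gamma'\le\gamma$, $\gamma'\neq\gamma$. If $p=\sum_\gamma b_\gamma y_\gamma$ is a finite sum, then $x^\beta$ is a maximal monomial of $p$ if and only if $\beta$ is maximal in $\{\gamma:b_\gamma\ne0\}$, and then $p_\beta=\lambda_\beta b_\beta$.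
\end{lemma}

\begin{proof}
Let $G$ be the set of maximal elements of $\{\gamma:b_\gamma\ne0\}$. For $\beta\in G$ only $y_\beta$ contributes to $x^\beta$, so $p_\beta=\lambda_\beta b_\beta\ne0$. Every monomial occurring in $p$ divides $x^\gamma$ for some $\gamma\in G$. As the elements of $G$ are pairwise incomparable, the maximal monomials of $p$ are exactly the $x^\beta$, $\beta\in G$.
\end{proof}

\begin{lemma}\label{lem:poly}
A polynomial function $p\colon\mathbb{N}^k\to\mathbb{Z}$ is in $\mathcal{N}_k$ if and only if the following holds: $(\ast)$ after fixing any set of variables to any constants in $\mathbb{N}$, every maximal monomial of the resulting polynomial has a non-negative coefficient.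
\end{lemma}

\begin{proof}
Let $p\in\mathcal{N}_k$ with parameters $(T,\omega)$. By Lemma~\ref{lem:props}(c) it suffices to treat the maximal monomials of $p$ itself. Write $p(T\mathbf 1+\omega n)=\sum_\gamma b_\gamma\binom n\gamma$ with $b_\gamma\ge0$. Then $p=\sum_\gamma b_\gamma y_\gamma$ as polynomials, with $y_\gamma=\prod_i\binom{(x_i-T)/\omega}{\gamma_i}$ and $\lambda_\gamma=\prod_i(\omega^{\gamma_i}\gamma_i!)^{-1}>0$. Lemma~\ref{lem:tri} gives the claim.

Conversely assume $(\ast)$ and argue by induction on $k$. For $k=0$, $(\ast)$ says that the constant is non-negative. Let $k\ge1$. The coefficient of $x^\gamma$ in $p(x+T\mathbf 1)$ is $\sum_{\beta\ge\gamma}p_\beta\binom\beta\gamma T^{|\beta|-|\gamma|}$. Among the $\beta\ge\gamma$ with $p_\beta\ne0$, if there are any, those with largest $|\beta|$ belong to maximal monomials, so $p_\beta>0$, and this polynomial in $T$ has a positive leading coefficient. Only finitely many $\gamma$ are concerned, so there is $T$ such that $p(x+T\mathbf 1)$ has non-negative coefficients. The finitely many restrictions $p|_{x_i=b}$, $i\in[k]$, $b<T$, satisfy $(\ast)$ and are in $\mathcal{N}_{k-1}$;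 let $(T',\omega')$ with $T'\ge T$ be common parameters. They are parameters for $p$. Let $a\in\mathbb{N}^k$ and $S=\{i:a_i\ge T'\}$. If $a\ge T\mathbf 1$, then $n\in\mathbb{N}^S\mapsto p(a+\omega'n)$ has non-negative coefficients in the monomial basis, and \eqref{eq:mono} applies. If some $a_i<T$, then $i\notin S$ and the property of $p|_{x_i=a_i}$ applies.
\end{proof}

The restrictions in $(\ast)$ cannot be dropped: the only maximal monomial of $x_1^2x_2-x_1$ has coefficient $1$, but the value at $(1,0)$ is $-1$. For patterns they come for free, because fixing a parameter of a pattern gives a pattern.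

\begin{corollary}[Sign criterion]\label{cor:sign}
A function $f\in\mathbb{Z}\mathrm{Poly}_d$ is in $\mathbb{N}\mathrm{Poly}$ if and only if for every pattern $h$ with $k\le d$ parameters such that $f\circ h$ is a polynomial on $\mathbb{N}^k$, all maximal monomials of $f\circ h$ have non-negative coefficients.
\end{corollary}

\begin{proof}
Necessity follows from Lemmas~\ref{lem:Npoly} and~\ref{lem:poly}. For sufficiency we verify Theorem~\ref{thm:main}(3). Let $h$ be a pattern with $k\le d$ parameters, and take $T_0,\omega$ from Lemma~\ref{lem:quasi}. For $a\in\{0,\dots,T_0+\omega-1\}^k$ let $S_a=\{i:a_i\ge T_0\}$ and let $p_a$ be the polynomial $m\in\mathbb{N}^{S_a}\mapsto f(h(a+\omega m))$. It has the form $f\circ h'$ for a pattern $h'$ with at most $d$ parameters (absorb $u_i^{a_i}$ into the constant words and pump $u_i^\omega$), and so does each of its restrictions. So $p_a$ satisfies $(\ast)$ and lies in $\mathcal{N}_{|S_a|}$. Let $(T',\omega')$ be parameters common to all $p_a$. Then $(T_0+\omega T',\omega\omega')$ are parameters for $f\circ h$. Indeed, write $b\in\mathbb{N}^k$ as $b=a+\omega m$, with $a_i\in[T_0,T_0+\omega)$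 if $b_i\ge T_0$, and $a_i=b_i$, $m_i=0$ otherwise. If $b_i\ge T_0+\omega T'$, then $\omega m_i>\omega(T'-1)$, so $m_i\ge T'$. Hence $S=\{i:b_i\ge T_0+\omega T'\}$ is contained in $\{i\in S_a:m_i\ge T'\}$, and $n\in\mathbb{N}^S\mapsto f(h(b+\omega\omega'n))=p_a(m+\omega'n)$ is binomially positive.
\end{proof}

\begin{corollary}[Decidability]\label{cor:dec}
It is decidable, given a $\mathbb{Z}$-weighted automaton computing some $f\in\mathbb{Z}\mathrm{Poly}$, whether $f\in\mathbb{N}\mathrm{Poly}$.
\end{corollary}

\begin{proof}
We run two searches in parallel. The first enumerates all $\mathbb{N}$-automata and tests equality with $f$. Equality of $\mathbb{Z}$-rational series is decidable (Sch\"utzenberger): if $(I,\sigma,J)$ with $q'$ states computes the difference, the spaces spanned by the $I\sigma(w)$, $|w|\le i$, increase with $i$ and stay constant from the first repetition on, so it suffices to test words of length less than $q'$. An $\mathbb{N}$-automaton for $f$ exists if and only if $f\in\mathbb{N}\mathrm{Poly}$, since $f$ has polynomial growth.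

The second search enumerates all patterns $h$, computes the polynomial $n\mapsto f(h(T_0\mathbf 1+\omega n))$ of Lemma~\ref{lem:quasi} by interpolation on $\{0,\dots,q-1\}^k$, and looks for a maximal monomial with negative coefficient. This polynomial is $f\circ h'$ for a pattern $h'$, so success implies $f\notin\mathbb{N}\mathrm{Poly}$ by Lemmas~\ref{lem:Npoly} and~\ref{lem:poly}. Conversely, if $f\notin\mathbb{N}\mathrm{Poly}$, Corollary~\ref{cor:sign} gives a pattern $h$ such that $p=f\circ h$ is a polynomial with a maximal monomial $x^\beta$, $p_\beta<0$. By Lemma~\ref{lem:tri} with $y_\gamma=\prod_i(T_0+\omega x_i)^{\gamma_i}$, the monomial $x^\beta$ is maximal in $p(T_0\mathbf 1+\omega x)$ with coefficient $\omega^{|\beta|}p_\beta<0$. So exactly one of the searches succeeds.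
\end{proof}

\begin{corollary}[Linear growth]\label{cor:lin}
Every $f\in\mathbb{Z}\mathrm{Poly}_1$ with $f\ge0$ is in $\mathbb{N}\mathrm{Poly}$.
\end{corollary}

\begin{proof}
Apply Corollary~\ref{cor:sign} with $d=1$. For $k=0$ the condition is $f\ge0$. For $k=1$ the only maximal monomial of a non-zero polynomial is the leading one, and its coefficient is positive if the polynomial is non-negative on $\mathbb{N}$.
\end{proof}

Example~\ref{ex:square} shows that this fails for quadratic growth, and that $k\le d$ cannot be replaced by $k\le d-1$ when $d=2$. For general $d$ we hide a negative monomial $-x_1\cdots x_d$ among all other monomials of degree $d$. Along a pattern with fewer than $d$ parameters, each term in the expansion of $x_1\cdots x_d$ either uses the same parameter (or a constant) for two factors, and is then bounded by a term of another monomial, or uses a constant for exactly one factor, and is then of lower degree.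

\begin{proposition}[Sharpness]\label{prop:sharp}
For each $d\ge2$ there is a commutative $f\in\mathbb{Z}\mathrm{Poly}_d$ with $f\circ h\in\mathcal{N}_k$ for all patterns $h$ with $k\le d-1$ parameters, but $f\notin\mathbb{N}\mathrm{Poly}$.
\end{proposition}

\begin{proof}
Over $\{a_1,\dots,a_d\}$ put $x_i=|w|_{a_i}$, let $\Xi=\sum_\beta x^\beta$, the sum over all $\beta\in\mathbb{N}^d$ with $|\beta|=d$ and $\beta\ne\mathbf 1$, and let
\[
f=2\,\Xi-x_1\cdots x_d .
\]
Then $f\in\mathbb{Z}\mathrm{Poly}_d$ is commutative, and $f\ge0$ because $x_1\cdots x_d\le\max_ix_i^d\le\Xi$ (here $d\ge2$ is used). Along the pattern $a_1^{n_1}\cdots a_d^{n_d}$ all monomials have degree $d$, so $n_1\cdots n_d$ is maximal, with coefficient $-1$. By Corollary~\ref{cor:sign}, $f\notin\mathbb{N}\mathrm{Poly}$.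

Let $h$ be a pattern with $k\le d-1$ parameters. Along $h$ we have $x_i=\sum_{j=0}^kb_{ij}n_j$ with $b_{ij}\in\mathbb{N}$ and $n_0:=1$. Thus $x_1\cdots x_d=\sum_\chi t_\chi$, the sum over all maps $\chi\colon[d]\to\{0,\dots,k\}$, with $t_\chi=\prod_ib_{i\chi(i)}n_{\chi(i)}$. Likewise each $x^\beta$ expands into terms, one for each choice of an index in $\{0,\dots,k\}$ for each of its $d$ linear factors. Inequalities between polynomials in $n_1,\dots,n_k$ are meant coefficientwise, and $\mathbf e_i$ is the $i$-th unit vector of $\mathbb{N}^d$.

\emph{Non-injective $\chi$.} Choose $i\neq i'$ with $\chi(i)=\chi(i')=j$ and $b_{ij}\ge b_{i'j}$, and let $\beta=\mathbf 1+\mathbf e_i-\mathbf e_{i'}$. In $x^\beta$ consider the term in which both factors $x_i$ choose $j$ and each $x_l$, $l\ne i,i'$, chooses $\chi(l)$. It equals $b_{ij}^2n_j^2\prod_{l\neq i,i'}b_{l\chi(l)}n_{\chi(l)}\ge t_\chi$. From $\beta$ one recovers $i,i'$, and from the choice one recovers $j$ and $\chi$, so distinct $\chi$ use distinct terms of $\Xi$. Hence $\sum_{\chi\text{ non-injective}}t_\chi\le\Xi$.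

\emph{Injective $\chi$.} These exist only if $k=d-1$; they are then bijections and contribute $N\,n_1\cdots n_{d-1}$ in total, with $N\in\mathbb{N}$. If $k<d-1$ or $N=0$, then $f\circ h$ has coefficients in $\mathbb{N}$, and so has $n\mapsto f(h(a+n))$ for every $a$; by \eqref{eq:mono}, $f\circ h\in\mathcal{N}_k$ with parameters $(0,1)$. Let $k=d-1$ and $N>0$, and fix a bijection $\chi$ with $t_\chi\ne0$, so that all $b_{i\chi(i)}\ge1$. For $j\in[d-1]$ let $i=\chi^{-1}(j)$, $i'=\chi^{-1}(0)$ and $\beta=\mathbf 1+\mathbf e_i-\mathbf e_{i'}$. The term of $x^\beta$ in which both factors $x_i$ choose $j$ and the others follow $\chi$ is $n_j\cdot n_1\cdots n_{d-1}$ times an integer $\ge1$. These monomials are distinct for distinct $j$, so $\Xi\ge n_1\cdots n_{d-1}(n_1+\dots+n_{d-1})$. Using one copy of $\Xi$ for each of the two inequalities,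
\[
f\circ h=p+n_1\cdots n_{d-1}\,(n_1+\dots+n_{d-1}-N),\qquad p\in\mathbb{N}[n_1,\dots,n_{d-1}].
\]
Take $T=N$, $\omega=1$, $a\in\mathbb{N}^{d-1}$ and $S=\{i:a_i\ge N\}$. If $S=\emptyset$, we only need $f(h(a))\ge0$. If $S\ne\emptyset$, then $\sum_ia_i\ge N$, and at the point $a+n$, $n\in\mathbb{N}^S$, the last factor is $\sum_{i\in S}n_i+(\sum_ia_i-N)$; so $n\mapsto f(h(a+n))$ has coefficients in $\mathbb{N}$, and \eqref{eq:mono} applies. Hence $f\circ h\in\mathcal{N}_{d-1}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boj} Boja\'nczyk, \emph{Polyregular functions}, 2018.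

\bibitem{CDL} Colcombet, Dou\'eneau-Tabot, Lopez, \emph{Z-polyregular functions}, LICS 2023.

\bibitem{DT} Dou\'eneau-Tabot, MFCS 2021.

\bibitem{Kuf} Kufleitner, 2008.

\bibitem{Lop} Aliaume Lopez, \emph{Commutative N-polyregular functions}, arXiv:2404.02232 (2024).

\bibitem{Sim} Simon, 1990.

\end{thebibliography}
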